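
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The topology of complete Finsler spaces of scalar curvature}


\begin{abstract}
A Finsler metric is of scalar curvature if its flag curvature does not depend on the flag, but only on the flagpole. We show that in dimension $n\ge 3$ a connected Finsler space of scalar curvature, all of whose geodesics from one point extend to $[0,\infty)$, has universal cover diffeomorphic to $\mathbb R^n$ or to a twisted sphere. In particular $S^1\times S^{n-1}$, on which every Finsler metric is complete, carries no Finsler metric of scalar curvature. This settles a question stated as open by Z.~Shen, for complete and for positively complete metrics. The heart of the proof is that, as soon as $n\ge3$, the time of the first conjugate point along the geodesics from a given point cannot depend on the direction.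
\end{abstract}

\section{The question and the answer}

\subsection*{Definitions}
Let $M$ be a smooth connected manifold of dimension $n$. A \emph{Finsler metric} on $M$ is a function $F:TM\to[0,\infty)$, smooth on $TM\setminus\{0\}$, with $F(\lambda y)=\lambda F(y)$ for $\lambda>0$, such that for each $y\ne0$ the fundamental tensor
\[
g_y(u,v)=\frac12\,\frac{\partial^2}{\partial s\,\partial t}F^2(y+su+tv)\Big|_{s=t=0}
\]
is positive definite. We do not assume that $F(-y)=F(y)$. The pair $(M,F)$ is a \emph{Finsler space}. It is \emph{positively complete} if every geodesic $c:[0,a)\to M$ extends to a geodesic on $[0,\infty)$, and \emph{complete} if every geodesic extends to $(-\infty,\infty)$.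

For $y\in T_xM\setminus\{0\}$ let $\mathbf R_y:T_xM\to T_xM$ be the Riemann curvature in the direction $y$, that is, the operator in the Jacobi equation
\begin{equation}\label{eq:jacobi}
\mathrm D_{\dot c}\mathrm D_{\dot c}J+\mathbf R_{\dot c}(J)=0
\end{equation}
along a geodesic $c$. For a tangent plane $P=\operatorname{span}\{y,u\}$ (the flag) with the distinguished vector $y$ (the flagpole), the \emph{flag curvature} is
\[
K(P,y)=\frac{g_y(\mathbf R_y(u),u)}{g_y(y,y)\,g_y(u,u)-g_y(y,u)^2}.
\]
The metric $F$ is of \emph{scalar curvature} if $K(P,y)=K(y)$ does not depend on the plane $P$ containing $y$. Equivalently,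
\begin{equation}\label{eq:scalar}
\mathbf R_y(u)=K(y)\bigl(F^2(y)\,u-g_y(y,u)\,y\bigr)\qquad\text{for all }y\neq0\text{ and all }u .
\end{equation}
Thus, along a unit-speed geodesic, the curvature operator is a multiple of the identity on the $g_{\dot c}$-complement of $\dot c$. Neighboring geodesics are pushed together or apart with the same strength in all transverse directions, but this strength may depend on the point and on the direction of travel.

\subsection*{The question}
If $F$ is Riemannian, $K(P,y)$ is the sectional curvature of $P$. The condition then reads $K(y)=K(\operatorname{span}\{y,u\})=K(u)$ for all independent $y,u$, so that the sectional curvature is a function of the point only; for $n\ge3$ it is then constant. A complete Riemannian manifold of constant curvature has universal cover diffeomorphic to $\mathbb R^n$ or $S^n$, which excludes many manifolds.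

This argument is not available for Finsler metrics: the function $K$ may vary with the direction, and nothing is assumed about its sign or size. Shen \cite{Shen} states as an open problem whether there is a (positively) complete Finsler space that admits no (positively) complete Finsler metric of scalar curvature. We show that there is one in every dimension $n\ge 3$, because the topological conclusion of the Riemannian case survives, with twisted spheres in place of $S^n$.

\begin{theorem}\label{thm:main}
Let $n\ge3$ and let $(M^n,F)$ be a connected Finsler space of scalar curvature such that, for at least one point $p$, all geodesics starting at $p$ extend to $[0,\infty)$ (in particular, any positively complete or complete one). Let $\widetilde M$ be the universal cover of $M$. Then either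
\begin{itemize}
\item[(A)] $\widetilde M$ is diffeomorphic to $\mathbb R^n$, or
\item[(B)] $\widetilde M$ is a twisted sphere: two standard smooth closed $n$-discs glued by a diffeomorphism of their boundaries. In particular $\widetilde M$ is homeomorphic to $S^n$ and $\pi_1(M)$ is finite.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $n\ge3$ the manifold $S^1\times S^{n-1}$ carries a complete, hence positively complete, Finsler metric, but it carries no complete and no positively complete Finsler metric of scalar curvature; in fact it carries no Finsler metric of scalar curvature at all.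
\end{corollary}

\begin{proof}
On a compact manifold every Finsler metric is complete: the geodesic vector field is tangent to the compact unit tangent bundle $\{F=1\}$, so its flow is defined for all times. In particular the product Riemannian metric on $S^1\times S^{n-1}$ is a complete Finsler metric. Since $n-1\ge2$, the universal cover is $\mathbb R\times S^{n-1}$. It is not compact, so it is not homeomorphic to $S^n$, and $H_{n-1}(\mathbb R\times S^{n-1})=\mathbb Z\ne0$, so it is not homeomorphic to $\mathbb R^n$. As every Finsler metric on $S^1\times S^{n-1}$ is complete, Theorem \ref{thm:main} shows that none is of scalar curvature.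
\end{proof}

\subsection*{How the proof goes}
By \eqref{eq:scalar}, all Jacobi fields along a geodesic $c$ from $p$ that vanish at $p$ and are $g_{\dot c}$-orthogonal to $\dot c$ are governed by one scalar function $f$. Where $f$ vanishes, the differential of the exponential map $E=\exp_p$ kills \emph{all} $n-1$ transverse directions at once. Section \ref{sec:dichotomy} draws the decisive conclusion: if $n\ge3$, either $p$ has no conjugate point along any geodesic from $p$, or all unit-speed geodesics from $p$ have their first conjugate point at the same time $r$ and at the same point $q$. After passing to the universal cover, the first case is settled by a Cartan--Hadamard argument (Section \ref{sec:caseA}), which shows that $E$ is a homeomorphism. In the second case (Section \ref{sec:caseB}) collapsing the boundary of the ball of radius $r$ yields a homeomorphism from $S^n$. Since $E$ is in general only $C^1$ at the origin, the statements on the smooth structure need one more step, in Section \ref{sec:smooth}. Section \ref{sec:consequences} collects consequences and discusses the hypotheses.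

\section{Jacobi fields}\label{sec:jacobi}

\subsection*{Facts from Finsler geometry}
We use the following standard facts; see \cite[Ch.~1, 5]{BCS}.
\begin{itemize}
\item In local coordinates geodesics are the solutions of $\ddot c^{\,i}+2G^i(\dot c)=0$, with $G^i$ smooth on $TM\setminus\{0\}$ and $G^i(\lambda y)=\lambda^2G^i(y)$ for $\lambda>0$. Hence the geodesic flow $\phi_t$ is a smooth local flow on $TM\setminus\{0\}$, and a geodesic is determined, in both time directions, by its velocity at one instant. Geodesics have constant speed.
\item Let $c_v$ be the geodesic with initial velocity $v\in T_pM$. The map $\exp_p(v)=c_v(1)$, $\exp_p(0)=p$, is smooth on the part of $T_pM\setminus\{0\}$ where it is defined and $C^1$ near $0$, with $d(\exp_p)_0=\mathrm{id}$. By homogeneity $\exp_p(tv)=c_v(t)$ for $t\ge0$.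
\item Along a geodesic $c$ the operator $\mathrm D=\mathrm D_{\dot c}$, given by $(\mathrm DU)^i=\dot U^i+\frac{\partial G^i}{\partial y^j}(\dot c)\,U^j$, is a linear covariant derivative with $\mathrm D\dot c=0$ and
\begin{equation}\label{eq:compat}
\tfrac{d}{dt}\,g_{\dot c}(U,V)=g_{\dot c}(\mathrm DU,V)+g_{\dot c}(U,\mathrm DV).
\end{equation}
The variation field of a variation of $c$ through geodesics satisfies \eqref{eq:jacobi}.
\item For $z\ne 0$: $g_z(z,z)=F^2(z)$, $\;g_z(z,u)\le F(z)F(u)$, and $dF_z(u)=g_z(z,u)/F(z)$, where $dF$ is the differential of $F$ on the tangent space containing $z$.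
\item The reverse metric $\check F(y)=F(-y)$ is a Finsler metric. Its geodesics are the geodesics of $F$ traversed backward.
\end{itemize}

\subsection*{Standing assumptions}
Let $(M,F)$ and $p$ be as in Theorem \ref{thm:main}. The lift of $F$ to $\widetilde M$ is again of scalar curvature, and geodesics from a lift of $p$ project to geodesics from $p$ and therefore extend to $[0,\infty)$. So from now on, until the end of Section \ref{sec:smooth}, \emph{$M$ is simply connected}, and
\[
E:=\exp_p:T_pM\to M
\]
is defined on all of $T_pM$. Here, and in the definition of $f$ on $[0,\infty)$ below, the completeness hypothesis enters. Put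
\[
S_p=\{y\in T_pM:F(y)=1\}\cong S^{n-1},\qquad W_y=\{w\in T_pM:g_y(y,w)=0\}=T_yS_p .
\]

\subsection*{One function for all transverse Jacobi fields}
Taking the trace in \eqref{eq:scalar} gives $\operatorname{tr}\mathbf R_y=(n-1)K(y)F^2(y)$, so $K$ is smooth on $TM\setminus\{0\}$. For $y\in S_p$ let $f(y,\cdot)$ be the solution of
\begin{equation}\label{eq:f}
f_{tt}+K(\dot c_y(t))\,f=0,\qquad f(y,0)=0,\quad f_t(y,0)=1 .
\end{equation}
This is a linear equation with coefficient smooth in $(y,t)$, so $f$ is smooth on $S_p\times[0,\infty)$. If $K$ is the constant $-1$, $0$ or $1$, then $f=\sinh t$, $t$ or $\sin t$. In the last case all the functions $f(y,\cdot)$ have their first positive zero at $\pi$; on the round sphere this is the time when the geodesics from $p$ meet at the antipode.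

Let $P_{y,t}$ denote parallel transport with respect to $\mathrm D$ along $c_y$ from $0$ to $t$. By \eqref{eq:compat} and $\mathrm D\dot c=0$ it maps $W_y$ isomorphically onto the $g_{\dot c_y(t)}$-complement of $\dot c_y(t)$.

\begin{lemma}\label{lem:dE}
For $y\in S_p$, $w\in W_y$ and $t>0$,
\begin{equation}\label{eq:dE}
dE_{ty}(y)=\dot c_y(t),\qquad dE_{ty}(tw)=f(y,t)\,P_{y,t}w .
\end{equation}
Hence $dE_{ty}$ is invertible if $f(y,t)\ne0$, and its kernel is all of $W_y$ if $f(y,t)=0$.
\end{lemma}

\begin{proof}
The first formula is the derivative of $E(ty)=c_y(t)$. For the second, the geodesics $t\mapsto c_{y+sw}(t)=E(t(y+sw))$ form a variation of $c_y$, smooth in $(s,t)$ also at $t=0$, with variation field $J(t)=dE_{ty}(tw)$. So $J$ is a Jacobi field with $J(0)=0$. The coordinate formula for $\mathrm D$ therefore gives $\mathrm DJ(0)=\dot J(0)=\partial_s(y+sw)|_{s=0}=w$.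

Now let $\bar J(t)=f(y,t)P_{y,t}w$. It satisfies $\bar J(0)=0$ and $\mathrm D\bar J(0)=w$. Since $F(\dot c_y)=1$ and $P_{y,t}w$ is $g_{\dot c_y}$-orthogonal to $\dot c_y$, \eqref{eq:scalar} gives $\mathbf R_{\dot c_y}(P_{y,t}w)=K(\dot c_y)P_{y,t}w$, and therefore
\[
\mathrm D\mathrm D\bar J+\mathbf R_{\dot c_y}(\bar J)=\bigl(f_{tt}+K(\dot c_y)f\bigr)P_{y,t}w=0 .
\]
Both fields solve the same linear second-order equation with the same initial data, so $J=\bar J$. The last assertion follows, because $T_pM=\mathbb Ry\oplus W_y$ and
\begin{equation}\label{eq:dEsplit}
dE_{ty}(ay+w)=a\,\dot c_y(t)+\tfrac1t f(y,t)\,P_{y,t}w\qquad(a\in\mathbb R,\ w\in W_y),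
\end{equation}
where the two terms on the right are $g_{\dot c_y(t)}$-orthogonal.
\end{proof}

The orthogonality in \eqref{eq:dEsplit} is the Gauss lemma. We use it in the following form, which is one-sided because $F$ need not be reversible.

\begin{lemma}\label{lem:gauss}
For all $v\in T_pM\setminus\{0\}$ and $u\in T_pM$ we have $dF_v(u)\le F(dE_v(u))$.
\end{lemma}

\begin{proof}
Write $v=ty$ with $t>0$, $y\in S_p$, and $u=ay+w$ with $w\in W_y$. Since $dF$ is homogeneous of degree $0$, $dF_v(u)=dF_y(u)=g_y(y,ay+w)=a$. By \eqref{eq:dEsplit}, with $\dot c=\dot c_y(t)$, also $g_{\dot c}(\dot c,dE_v(u))=a$. Hence $a\le F(\dot c)\,F(dE_v(u))=F(dE_v(u))$.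
\end{proof}

\section{First conjugate points}\label{sec:dichotomy}

Let $U\subset S_p$ be the set of those $y$ for which $f(y,\cdot)$ has a zero in $(0,\infty)$. For $y\in U$ let $\rho(y)>0$ be the first such zero, and put
\[
\varphi(y)=E(\rho(y)\,y)\in M,\qquad T(y)=\dot c_y(\rho(y))\in T_{\varphi(y)}M .
\]
So $\varphi(y)$ is the first conjugate point along $c_y$, and $T(y)$ is the velocity with which $c_y$ arrives there. Wherever $\rho$ is smooth, the chain rule and \eqref{eq:dE} give, for $w\in W_y=T_yS_p$,
\begin{equation}\label{eq:dphi}
d\varphi_y(w)=dE_{\rho y}\bigl(d\rho(w)\,y+\rho w\bigr)=d\rho(w)\,T(y),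
\end{equation}
because $dE_{\rho y}(\rho w)=f(y,\rho(y))\,P_{y,\rho}w=0$.

\subsection*{The idea}
By \eqref{eq:dphi}, the first conjugate point $\varphi$ moves only if $\rho$ changes, and then only in the direction $T$ of the arriving geodesic.

For $n=2$ this is no restriction on $\rho$. Where $d\rho\ne0$, it says that $\varphi$ is a curve that at $\varphi(y)$ is tangent to $c_y$: the envelope, or caustic, of the geodesics from $p$. Example \ref{ex:mushroom} shows that the conclusion below fails in this dimension.

Let $n\ge3$, and suppose that $d\rho\ne0$ somewhere. There $\varphi$ is constant along the level sets of $\rho$, so the caustic is still only a curve, although there are $n-1\ge2$ parameters. Parametrized by $\rho$, this curve has velocity $T$. So the geodesics with initial directions in one level set of $\rho$ arrive at the same point, at the same time, and with the same velocity. This is impossible, since a geodesic is determined by its velocity at one instant and the level sets have positive dimension. In short, the caustic has too few tangent vectors to accommodate the geodesics.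

\subsection*{The dichotomy}

\begin{proposition}\label{prop:dichotomy}
Either
\begin{itemize}
\item[(A)] $f(y,t)\ne0$ for all $y\in S_p$ and $t>0$; or
\item[(B)] there are $r>0$ and $q\in M$ such that for all $y\in S_p$: $f(y,t)>0$ for $0<t<r$, $f(y,r)=0$, and $E(ry)=q$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Step 1: $U$ is open in $S_p$ and $\rho$ is smooth on $U$.} Let $y_0\in U$ and $\rho_0=\rho(y_0)$. By uniqueness for the linear equation in \eqref{eq:f}, $f(y_0,\cdot)$ and $f_t(y_0,\cdot)$ have no common zero, and $f(y_0,\cdot)>0$ on $(0,\rho_0)$; hence $f_t(y_0,\rho_0)<0$. Choose $\varepsilon,\delta>0$ with $\delta<\rho_0-\varepsilon$ such that $f_t(y_0,\cdot)>\frac12$ on $[0,\delta]$ and $f_t(y_0,\cdot)<0$ on $[\rho_0-\varepsilon,\rho_0+\varepsilon]$. By compactness the following hold for all $y$ near $y_0$: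
\begin{itemize}
\item $f_t(y,\cdot)>\frac12$ on $[0,\delta]$, so $f(y,\cdot)>0$ on $(0,\delta]$;
\item $f(y,\cdot)>0$ on $[\delta,\rho_0-\varepsilon]$;
\item $f_t(y,\cdot)<0$ on $[\rho_0-\varepsilon,\rho_0+\varepsilon]$, and $f(y,\rho_0+\varepsilon)<0$.
\end{itemize}
So $f(y,\cdot)$ has a first zero, it is the only zero in $[\rho_0-\varepsilon,\rho_0+\varepsilon]$, and it depends smoothly on $y$ by the implicit function theorem. Consequently $\varphi:U\to M$ and $T:U\to TM$ are smooth, and \eqref{eq:dphi} holds on $U$.

\emph{Step 2: $d\rho=0$ on $U$.} Suppose $d\rho_{y_0}\ne0$ for some $y_0\in U$. Choose coordinates $(u^1,\dots,u^{n-1})$ on a neighborhood of $y_0$ in $U$, with values in a cube, such that $u^1=\rho$. By \eqref{eq:dphi}, $\partial\varphi/\partial u^j=0$ for $j\ge2$, so $\varphi=\gamma(u^1)$ for a smooth curve $\gamma$, and $T=\partial\varphi/\partial u^1=\gamma'(u^1)$. Since $n-1\ge2$, there are points $y\ne y'$ in this neighborhood with $\rho(y)=\rho(y')=:s$. Then $\dot c_y(s)=T(y)=\gamma'(s)=T(y')=\dot c_{y'}(s)$ as elements of $TM$. By uniqueness of geodesics, run backward for the time $s$, we get $y=y'$, a contradiction.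

\emph{Step 3: conclusion.} If $U=\emptyset$, then (A) holds. Otherwise let $U_0$ be a connected component of $U$. It is open in $S_p$, and $\rho$ equals a constant $r$ on it. By continuity $f(\cdot,r)=0$ on the closure $\overline{U_0}$, so $\overline{U_0}\subset U$. Since $\overline{U_0}$ is connected and $U_0$ is a component of $U$, $\overline{U_0}=U_0$. So $U_0$ is open and closed in the connected space $S_p$, and $U_0=S_p$. Thus $\rho\equiv r$ on $S_p$, and $f(y,t)>0$ for $0<t<r$ because $r$ is the first zero. By \eqref{eq:dphi}, $d\varphi=0$, so $\varphi$ is a constant $q$. This is (B).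
\end{proof}

\begin{example}[the proposition fails for $n=2$]\label{ex:mushroom}
Remove a small disc about the south pole from the round unit sphere and a small disc from the flat plane, and join the two pieces by a smooth rotationally symmetric neck. The result is a complete, simply connected Riemannian surface, and every surface is of scalar curvature since its only tangent plane at a point is the tangent space. Let $p$ lie in the flat part. Along a ray from $p$ that stays in the flat part, $K=0$ and $f=t$ has no positive zero. The geodesic from $p$ toward the center of the removed disc is a meridian; it passes through the neck and crosses the spherical part over the north pole along an arc of length greater than $\pi$. There $K=1$, so $f=a\sin(t-t_0)$ for constants $a\ne0$ and $t_0$, and $f$ has a zero. Thus neither (A) nor (B) holds at $p$.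
\end{example}

\section{No conjugate points}\label{sec:caseA}

Assume alternative (A) of Proposition \ref{prop:dichotomy}. By Lemma \ref{lem:dE} and $dE_0=\mathrm{id}$, the map $E$ is a $C^1$ local diffeomorphism. We must pass from local to global. We do not work with the pulled-back metric on $T_pM$, which need not be smooth at the origin. Instead we lift paths: Lemma \ref{lem:gauss} bounds the growth of $F$ along a lift, and this keeps lifts in compact sets.

\begin{proposition}\label{prop:A}
In case (A), $E:T_pM\to M$ is a $C^1$ diffeomorphism.
\end{proposition}

\begin{proof}
\emph{Path lifting.} Let $\sigma:[0,1]\to M$ be a piecewise $C^1$ path with length $L=\int_0^1F(\dot\sigma)\,dt$, and let $E(v_0)=\sigma(0)$. Lifts of $\sigma$ from $v_0$ are unique, and one exists on a short interval, because $E$ is a local homeomorphism. Let $\tilde\sigma:[0,b)\to T_pM$ be a lift from $v_0$ with $0<b\le1$; it is piecewise $C^1$. Wherever $\tilde\sigma\ne0$, and except at finitely many break points, Lemma \ref{lem:gauss} gives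
\[
\tfrac{d}{dt}F(\tilde\sigma)=dF_{\tilde\sigma}(\dot{\tilde\sigma})\le F(dE_{\tilde\sigma}\dot{\tilde\sigma})=F(\dot\sigma) .
\]
Integrating up to $t$ from the last zero of $\tilde\sigma$ in $[0,t]$, or from $0$ if there is none, we obtain $F(\tilde\sigma(t))\le F(v_0)+L$. So $\tilde\sigma$ stays in a compact set, and there are $t_k\uparrow b$ with $\tilde\sigma(t_k)\to v$ for some $v$; then $E(v)=\sigma(b)$. Let $V$ be an open neighborhood of $v$ that $E$ maps homeomorphically onto an open set $E(V)\ni\sigma(b)$. For some $k$ we have $\tilde\sigma(t_k)\in V$ and $\sigma([t_k,b])\subset E(V)$. By uniqueness of lifts, $\tilde\sigma=(E|_V)^{-1}\circ\sigma$ on $[t_k,b)$, so $\tilde\sigma$ extends to $b$, and beyond $b$ if $b<1$. Hence every piecewise $C^1$ path has a unique lift, defined on all of $[0,1]$, from every point over its initial point. Lifting paths from $p$, with $v_0=0$, we see that $E$ is onto.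

\emph{$E$ is a covering.} Let $z\in M$, and let $B$ be a coordinate ball around $z$, written as a Euclidean ball with center $z=0$. For $v\in E^{-1}(z)$ and $x\in B$ let $s_v(x)$ be the endpoint of the lift from $v$ of the segment $t\mapsto tx$, $t\in[0,1]$. Then $E\circ s_v=\mathrm{id}_B$.

To see that $s_v$ is continuous and open, fix $x_0\in B$ and let $\tilde\sigma_0$ be the lift from $v$ of $t\mapsto tx_0$. Choose $0=t_0<\dots<t_m=1$ and open sets $V_i\supset\tilde\sigma_0([t_{i-1},t_i])$ that $E$ maps homeomorphically onto open sets. Write $e_i=(E|_{V_i})^{-1}$. If $x$ is close to $x_0$, then $tx\in E(V_i)$ for all $t\in[t_{i-1},t_i]$, so $t\mapsto e_i(tx)$ is a lift on this interval. These pieces fit together: $e_1(0)=v$, and at $t_i$ with $i<m$ the point $e_i(t_ix)$ is close to $\tilde\sigma_0(t_i)\in V_i\cap V_{i+1}$, so it lies in $V_{i+1}$ and, having image $t_ix$, equals $e_{i+1}(t_ix)$. Hence they form the lift of $t\mapsto tx$ from $v$, and $s_v=e_m$ near $x_0$. So $s_v$ is continuous and open, and $E$ maps the open set $s_v(B)$ homeomorphically onto $B$.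

If $s_v(x)=s_{v'}(x')$, applying $E$ gives $x=x'$, and the lift of the reversed segment from the common point ends at $v$ and at $v'$; so $v=v'$. If $u\in E^{-1}(B)$, the lift from $u$ of the segment from $E(u)$ to $0$ ends at some $v\in E^{-1}(z)$, and $u=s_v(E(u))$. Therefore $E^{-1}(B)$ is the disjoint union of the open sets $s_v(B)$, and $E$ is a covering.

Since $T_pM$ is connected and $M$ is simply connected, $E$ is a homeomorphism. Being a $C^1$ local diffeomorphism, it is a $C^1$ diffeomorphism.
\end{proof}

\section{Conjugate points: the antipode}\label{sec:caseB}

Assume alternative (B), with $r$ and $q$ as in Proposition \ref{prop:dichotomy}. Let $\bar B=\{v\in T_pM:F(v)\le r\}$ and let $X=\bar B/\partial\bar B\cong S^n$ be the quotient in which $\partial\bar B$ becomes a point $\infty$. Since $E(\partial\bar B)=\{q\}$, $E$ induces a continuous map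
\[
\Phi:X\to M,\qquad \Phi(\infty)=q .
\]
The difficulty is at $\infty$, where $E$ degenerates. There we look back from $q$: the geodesics from $p$ must arrive at $q$ from all directions, once from each.

\begin{lemma}\label{lem:T}
Let $S_q=\{z\in T_qM:F(z)=1\}$. The map $T:S_p\to S_q$, $T(y)=\dot c_y(r)$, is a diffeomorphism. If $\check{\exp}_q$ denotes the exponential map of $\check F$ at $q$, then
\begin{equation}\label{eq:back}
E((r-s)y)=\check{\exp}_q(-sT(y))\qquad(y\in S_p,\ 0\le s\le r).
\end{equation}
\end{lemma}

\begin{proof}
We have $T(y)\in T_qM$ because $c_y(r)=q$, and $F(T(y))=1$ because geodesics have constant speed. As the restriction to $S_p$ of the diffeomorphism $\phi_r$ between open sets of $TM\setminus\{0\}$, $T$ is an injective immersion. Since $S_p$ and $S_q$ are compact connected manifolds of the same dimension, the image of $T$ is open and closed in $S_q$. So $T$ is a bijective local diffeomorphism.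

The curve $s\mapsto c_y(r-s)$ is a geodesic of $\check F$ starting at $q$ with velocity $-T(y)$, which gives \eqref{eq:back}.
\end{proof}

\begin{proposition}\label{prop:B}
In case (B), $\Phi:X\to M$ is a homeomorphism. In particular $M$ is homeomorphic to $S^n$, $E$ is injective on $\{F<r\}$ with image $M\setminus\{q\}$, and $q\ne p$.
\end{proposition}

\begin{proof}
At points of $\{F<r\}$, $\Phi$ is a local homeomorphism by Lemma \ref{lem:dE}, since $f>0$ for $0<t<r$, and by $dE_0=\mathrm{id}$.

At $\infty$, take $0<\varepsilon<r$ so small that $\check{\exp}_q$ maps
\[
\{\check F<\varepsilon\}=\{-sz:z\in S_q,\ 0\le s<\varepsilon\}\subset T_qM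
\]
homeomorphically onto an open neighborhood of $q$; this is possible since $\check{\exp}_q$ is $C^1$ near $0$ with differential the identity at $0$. Let $0<\varepsilon'<\varepsilon$. Since $T:S_p\to S_q$ is a homeomorphism, $(r-s)y\mapsto-sT(y)$ induces a continuous bijection from $\{r-\varepsilon'\le F\le r\}/\partial\bar B$ onto $\{\check F\le\varepsilon'\}$. It is a homeomorphism by compactness, and it maps the open neighborhood $\{r-\varepsilon'<F\le r\}/\partial\bar B$ of $\infty$ onto $\{\check F<\varepsilon'\}$. By \eqref{eq:back}, $\Phi$ is on this neighborhood the composition of this map with $\check{\exp}_q$, so it is a local homeomorphism at $\infty$.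

Now $X$ is compact, $M$ is connected and Hausdorff, and $\Phi$ is a local homeomorphism. So its image is open and closed, and $\Phi$ is onto and a finite covering. Since $X$ is connected and $M$ is simply connected, $\Phi$ is a homeomorphism. The remaining assertions follow, as $\Phi(0)=p$ and $\Phi(\infty)=q$.
\end{proof}

\section{The smooth structure}\label{sec:smooth}

We now know $M$ as a topological space. Moreover, $E$ is a smooth diffeomorphism from $T_pM\setminus\{0\}$ in case (A), and from $\{0<F<r\}$ in case (B), onto its image. At $0$, however, $E$ is in general only $C^1$. The following lemma removes this defect without changing $E$ outside a small neighborhood of $0$.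

\begin{lemma}\label{lem:smoothing}
Let $V$ be an $n$-dimensional real vector space, $\Omega\subset V$ an open neighborhood of $0$, and $h:\Omega\to M$ an injective $C^1$ map into the $n$-manifold $M$, with invertible differentials, that is smooth on $\Omega\setminus\{0\}$. For every neighborhood $N'\subset\Omega$ of $0$ there is a smooth diffeomorphism $\hat h:\Omega\to h(\Omega)$ with $\hat h=h$ outside $N'$. Moreover $\hat h(C)=h(C)$ for every $C$ with $N'\subset C\subset\Omega$.
\end{lemma}

\begin{proof}
The idea is to replace $h$ near $0$, in suitable coordinates, by its linear part. Let $x$ be a chart of $M$ around $h(0)$ with $x(h(0))=0$, and identify $V$ with $\mathbb R^n$ by $d(x\circ h)_0$. Near $0$ we have $x\circ h=\mathrm{id}+e$, where $e$ is $C^1$, smooth off $0$, with $e(0)=0$ and $de_0=0$. So $\omega(\eta):=\sup_{|v|\le\eta}\|de_v\|\to0$ as $\eta\to0$, and $|e(v)|\le\eta\,\omega(\eta)$ for $|v|\le\eta$. Let $\chi:[0,\infty)\to[0,1]$ be smooth with $\chi=0$ on $[0,\frac12]$, $\chi=1$ on $[1,\infty)$ and $|\chi'|\le3$. Put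
\[
G(v)=v+\chi(|v|/\eta)\,e(v),\qquad N=\{|v|\le\eta\},
\]
with $\eta$ so small that $N\subset N'$, that $x\circ h$ is defined near $N$, and that $\omega(\eta)\le\frac18$. The map $G$ is smooth near $N$: it is the identity near $0$, and $e$ is smooth elsewhere. For $|v|\ge\eta$ it equals $x\circ h$. On $N$,
\[
\|dG_v-\mathrm{id}\|\le\omega(\eta)+\frac3\eta\cdot\eta\,\omega(\eta)=4\,\omega(\eta)\le\tfrac12 ,
\]
so $dG_v$ is invertible, and, as $N$ is convex, $|G(v)-G(v')|\ge\frac12|v-v'|$ for $v,v'\in N$. In particular $G$ is injective on $N$.

We claim that $G(N)=x(h(N))$. Let $N^\circ$ be the interior of $N$ and $\Sigma=x(h(\partial N))=G(\partial N)$. The set $G(N^\circ)$ is connected, open, and disjoint from $\Sigma$ by injectivity; it is closed in $\mathbb R^n\setminus\Sigma$ because it equals $G(N)\setminus\Sigma$ and $G(N)$ is compact. So it is the connected component of $\mathbb R^n\setminus\Sigma$ that contains $G(0)=0$. The same argument applies to $x\circ h$, and $x(h(0))=0$. So both open sets are the same component, and the claim follows.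

Define $\hat h=x^{-1}\circ G$ on $N$ and $\hat h=h$ on $\Omega\setminus N$. By the claim this makes sense; it is smooth also near $\partial N$, since there $\hat h=x^{-1}\circ G$ on both sides. Its differentials are invertible. It is injective on $N$ and on $\Omega\setminus N$, and $\hat h(N)=h(N)$ is disjoint from $h(\Omega\setminus N)$. So $\hat h$ is a diffeomorphism onto $h(\Omega)$, and $\hat h(C)=h(C)$ for $N\subset C\subset\Omega$.
\end{proof}

We also need that the set $\{v:F(v)\le a\}$, $a>0$, in a tangent space is diffeomorphic to the closed unit disc. It has the form $\{s\theta:|\theta|=1,\ 0\le s\le b(\theta)\}$, for a Euclidean norm and $b(\theta)=a/F(\theta)$, which is smooth and positive. Choose $0<a_0<\min b$ and a smooth nondecreasing $\chi_1:[0,1]\to[0,1]$ that is $0$ near $0$ and $1$ near $1$. Then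
\[
s\theta\mapsto\bigl(a_0s+\chi_1(s)(b(\theta)-a_0)s\bigr)\theta ,\qquad 0\le s\le1,
\]
is the required diffeomorphism: the coefficient of $\theta$ has positive derivative in $s$ and equals $b(\theta)$ for $s=1$, and the map is linear near $0$. With $b(\theta)=a/F(-\theta)$ it applies to $\check F$.

\begin{proof}[End of the proof of Theorem \ref{thm:main}]
\emph{Case (A).} By Proposition \ref{prop:A}, Lemma \ref{lem:smoothing} applies to $h=E$ and $\Omega=T_pM$. So $M=E(T_pM)$ is diffeomorphic to $T_pM\cong\mathbb R^n$.

\emph{Case (B).} By Proposition \ref{prop:B} and Lemma \ref{lem:dE}, Lemma \ref{lem:smoothing} applies to $h=E$ on $\{F<r\}\subset T_pM$. It also applies to $\check{\exp}_q$ on $\{\check F<r\}\subset T_qM$. Indeed, $-sT(y)\mapsto(r-s)y$ is a diffeomorphism from $\{0<\check F<r\}$ onto $\{0<F<r\}$, because $T$ is a diffeomorphism; by \eqref{eq:back}, $\check{\exp}_q$ on $\{0<\check F<r\}$ is this diffeomorphism followed by $E$. So there it is an injective smooth map with invertible differentials and image $M\setminus\{p,q\}$. Near $0$ it is $C^1$, with value $q$ and differential the identity at $0$. Put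
\[
D_1=E(\{F\le r/2\}),\qquad D_2=\check{\exp}_q(\{\check F\le r/2\})=\{q\}\cup E(\{r/2\le F<r\}) .
\]
Choosing the neighborhoods in Lemma \ref{lem:smoothing} inside $\{F<r/2\}$ and $\{\check F<r/2\}$, we see that $D_1$ and $D_2$ are the images of $\{F\le r/2\}$ and $\{\check F\le r/2\}$ under smooth embeddings of open neighborhoods. So both are standard smooth closed discs in $M$. Their union is $M$, and by injectivity of $E$ on $\{F<r\}$ their intersection is $E(\{F=r/2\})$, the boundary of both. Hence $M$ is obtained from two discs by gluing them along a diffeomorphism of their boundaries.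

Recall that $M$ stands for the universal cover of the original manifold. In case (B) it is homeomorphic to $S^n$ by Proposition \ref{prop:B}, hence compact, so the covering has finitely many sheets and the fundamental group of the original manifold is finite.
\end{proof}

\section{Consequences and limits}\label{sec:consequences}

Here $M$ is again a connected manifold of dimension $n$, not necessarily simply connected.

\subsection*{Necessary conditions and further examples}

\begin{proposition}\label{prop:necessary}
If $M^n$, $n\ge3$, carries a positively complete Finsler metric of scalar curvature, then $\pi_k(M)=0$ for $2\le k\le n-1$. If moreover $\widetilde M$ is compact and $n$ is even, then $|\pi_1(M)|\le2$.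
\end{proposition}

\begin{proof}
The first claim holds because $\pi_k(M)=\pi_k(\widetilde M)$ for $k\ge2$ and $\widetilde M$ is homeomorphic to $\mathbb R^n$ or $S^n$. For the second, $\widetilde M$ is homeomorphic to $S^n$, and a nontrivial deck transformation $g$ has no fixed point. So its Lefschetz number, which is $1+\deg g$ since $n$ is even, is $0$, and $\deg g=-1$. The product of any two nontrivial deck transformations, equal or not, has degree $1$, hence is trivial. So the group has order at most $2$.
\end{proof}

Every manifold carries a complete Riemannian metric. By Theorem \ref{thm:main} and Proposition \ref{prop:necessary}, none of the following carries a positively complete Finsler metric of scalar curvature: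
\begin{itemize}
\item products $N\times L$ of dimension $n\ge3$ with $\pi_k(N)\ne0$ for some $2\le k\le n-1$, for example $S^k\times\mathbb R^{n-k}$ and $S^k\times S^{n-k}$ for $2\le k\le n-1$;
\item $\mathbb{CP}^m$ for $m\ge2$, since $\pi_2(\mathbb{CP}^m)=\mathbb Z$;
\item the Whitehead $3$-manifold and every exotic $\mathbb R^4$, which are simply connected and noncompact but not diffeomorphic to $\mathbb R^3$, respectively $\mathbb R^4$;
\item every closed aspherical manifold of dimension $n\ge3$ whose universal cover is not diffeomorphic to $\mathbb R^n$: this cover is contractible, so it is not homeomorphic to $S^n$.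
\end{itemize}

In the other direction, a Riemannian metric of constant curvature is of scalar curvature. So $\mathbb R^n$, $S^n$ and all their quotients that are complete Riemannian space forms carry complete Finsler metrics of scalar curvature.

\subsection*{Simply connected manifolds and closed three-manifolds}

\begin{proposition}\label{prop:classification}
Let $n\in\{3,4,5,6,12,56,61\}$ and let $M^n$ be simply connected. Then $M$ admits a (positively) complete Finsler metric of scalar curvature if and only if $M$ is diffeomorphic to $\mathbb R^n$ or $S^n$.
\end{proposition}

\begin{proof}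
The flat and the round metric give ``if''. For ``only if'', by Theorem \ref{thm:main} it remains to see that in these dimensions every twisted sphere is diffeomorphic to $S^n$. For $n=3$ and $n=4$ the groups $\mathrm{Diff}^+(S^2)$ and $\mathrm{Diff}^+(S^3)$ are connected, by Smale \cite{Smale} and Cerf \cite{Cerf}. After composing with a reflection of one disc if necessary, the gluing diffeomorphism is isotopic to the identity, so the glued manifold is the standard sphere. For $n=5,6,12,56,61$ the group $\Theta_n$ of homotopy spheres vanishes, by Kervaire--Milnor \cite{KM} for $5,6,12$ and by Wang--Xu \cite{WX} and the references there for $56,61$; and for $n\ge5$ h-cobordant simply connected closed manifolds are diffeomorphic, by Smale.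
\end{proof}

For all other $n\ge3$, the ``only if'' part holds with ``diffeomorphic to $S^n$'' replaced by ``a twisted sphere''. We do not decide whether exotic spheres admit such metrics.

\begin{proposition}\label{prop:three}
Let $M$ be a closed $3$-manifold. If $\pi_1(M)$ is finite, $M$ admits a complete Finsler metric of scalar curvature. If $\pi_1(M)$ is infinite and $\pi_2(M)\ne0$, it admits none.
\end{proposition}

\begin{proof}
If $\pi_1(M)$ is finite, $M$ is a spherical space form by Perelman's elliptization theorem, so it carries a metric of constant curvature. The second claim is contained in Proposition \ref{prop:necessary}.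
\end{proof}

If $\pi_1(M)$ is infinite and $\pi_2(M)=0$, flat and hyperbolic manifolds admit such metrics; we do not decide the other cases.

\subsection*{Conjugate points are all-or-nothing}

\begin{proposition}\label{prop:allornothing}
Let $(M^n,F)$, $n\ge3$, be positively complete of scalar curvature. Then either no geodesic has conjugate points, or for every $p\in\widetilde M$ there are $r(p)>0$ and $q(p)\ne p$ such that all unit-speed geodesics from $p$ have their first conjugate point at time $r(p)$ and meet at $q(p)$ at that time.
\end{proposition}

\begin{proof}
The lifted metric is positively complete, so Proposition \ref{prop:dichotomy} applies at every point of $\widetilde M$. Alternative (A) at one point forces $\widetilde M$ to be diffeomorphic to $\mathbb R^n$, and alternative (B) forces $\widetilde M$ to be compact. So the same alternative holds at all points. If it is (A), no geodesic of $M$ has conjugate points: of two conjugate points on a geodesic, the lift of the earlier one would be a point of $\widetilde M$ where, by Lemma \ref{lem:dE}, (A) fails. If it is (B), the second statement holds, with $q(p)\ne p$ by Proposition \ref{prop:B}.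
\end{proof}

\subsection*{The hypotheses}

\begin{remark}
\emph{Dimension.} For $n=2$ every Finsler metric is of scalar curvature, because $T_xM$ is the only plane at $x$. So every complete, or positively complete, Finsler metric on a surface is already of scalar curvature, there are no examples as in Corollary \ref{cor:answer} in dimension two, and the condition $n\ge3$ is sharp. The step that breaks down is Proposition \ref{prop:dichotomy}; see Example \ref{ex:mushroom}.

\emph{Completeness.} It cannot be dropped from Theorem \ref{thm:main}. For $n\ge3$ the manifold $\mathbb R^n\setminus\{0\}\cong\mathbb R\times S^{n-1}$ with the flat metric is of scalar curvature. It is simply connected but, as in the proof of Corollary \ref{cor:answer}, homeomorphic neither to $\mathbb R^n$ nor to $S^n$. Here from every point $p$ there is a geodesic that runs into the missing origin.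
\end{remark}

\begin{thebibliography}{9}
\bibitem{BCS} Bao--Chern--Shen, \emph{An Introduction to Riemann--Finsler Geometry}.

\bibitem{Cerf} Cerf, 1968 (connectedness of $\mathrm{Diff}^+(S^3)$).

\bibitem{KM} Kervaire--Milnor, 1963 (groups of homotopy spheres).

\bibitem{Shen} Zhongmin Shen, \emph{Geometric Meanings of Curvatures in Finsler Geometry}, arXiv:math/0011136 (2000).

\bibitem{Smale} Smale, 1959 (connectedness of $\mathrm{Diff}^+(S^2)$).

\bibitem{WX} Wang--Xu, Ann. of Math. 186 (2017).
\end{thebibliography}

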